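# Regular polar spaces that no two generators span

## 1. Three theorems on regularity and tight embeddings

**Theorem A.** Let $k$ be any field and $\kappa$ any uncountable cardinal. There are an extension field $K$ of $k$ and a non-degenerate alternating form $f$ on a $K$-space $V$ of dimension $\kappa$ all of whose totally isotropic subspaces have countable dimension. The polar space $W(V,f)$ is regular, and all its generators have rank $\aleph_0$. In no embedding of $W(V,f)$ do fewer than $\kappa$ generators span. In particular it admits no tight embedding.

**Theorem B.** Let $\mathfrak b$ be the least size of a subset of $\omega^\omega$ that is unbounded for eventual domination $\le^*$. For every field $K$ there is a non-degenerate alternating $K$-space $(V,f)$ of dimension $\mathfrak b$ all of whose totally isotropic subspaces have dimension $<\mathfrak b$. The polar space $W(V,f)$ is regular, and in no embedding of it do fewer than $\mathfrak b$ generators span. In particular it admits no tight embedding.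

**Theorem C.** Let $\mathcal S$ be an embeddable polar space. Then $\mathcal S$ has an embedding in some $\mathrm{PG}(V)$ with $\bigcap_y\langle y^\perp\rangle=0$ (a *reduced* embedding). Fix one, and for a generator $M$ put $M^0:=\bigcap_{y\in M}\langle y^\perp\rangle\supseteq M$.

1. $\mathcal S$ is regular if and only if $M^0=M$ for every generator $M$.
2. If $\mathcal S$ admits some tight embedding, then the reduced embedding is tight, and $M^0=M$ for some generator $M$. The converse holds when $\dim V\le\aleph_0$ and the rank is infinite.
3. Every regular polar space with an embedding of countable dimension admits a tight embedding.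

These theorems answer a conjecture from Antonio Pasini, "Regularity in polar spaces of infinite rank", arXiv:2307.16293 (2023), which we read for embeddable polar spaces of arbitrary, possibly infinite, rank: *every regular polar space admits a tight embedding.* Regularity is a condition on points and collinearity alone. A tight embedding is a realization in a projective space that is spanned by just two generators. The question is whether the first forces the second.

The conjecture is false. Theorem A refutes it in every characteristic and in every uncountable dimension. Theorem B refutes it over every field. Theorem C says that it is true as soon as some embedding has countable dimension, so countable dimension is the exact threshold. The "converse" in part 2 of Theorem C means: if $\dim V\le\aleph_0$, the rank is infinite and $M^0=M$ for some generator $M$, then the reduced embedding is tight.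

## 2. Polar spaces, embeddings, regular pairs, tight embeddings

**Definition (polar space).** A polar space $\mathcal S$ is a set of points with certain subsets called lines, such that for each point $p$ and each line $\ell$, either exactly one or every point of $\ell$ is collinear with $p$ ("one or all"). We write $x\perp y$ for "collinear"; every point is collinear with itself. For a point $x$, $x^\perp$ is the set of points collinear with $x$, and $X^\perp=\bigcap_{x\in X}x^\perp$ for a set $X$ of points. Throughout, $\mathcal S$ is non-degenerate (no point is collinear with all points), every line has at least three points, and the rank is at least 2, possibly infinite.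

A *subspace* is a set of points containing every line with which it shares two points, and $\langle X\rangle$ is the smallest subspace containing $X$. A subspace is *singular* if its points are pairwise collinear; singular subspaces are projective spaces. A *generator* is a maximal singular subspace. The rank of a projective space is its dimension plus 1, and $\mathrm{rk}(\mathcal S)$ is the supremum of the ranks of the generators. Two singular subspaces $X,Y$ are *opposite* if $X^\perp\cap Y=Y^\perp\cap X=\emptyset$. So two points are opposite iff they are not collinear, and two generators are opposite iff they are disjoint.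

We use the following elementary facts all the time.

(2.1) By one-or-all, $y^\perp$ is a subspace, hence so is every $X^\perp$. If the points of $X$ are pairwise collinear, then $\langle X\rangle$ is singular: $X\subseteq X^\perp$ gives $\langle X\rangle\subseteq X^\perp$, hence $X\subseteq\langle X\rangle^\perp$, hence $\langle X\rangle\subseteq\langle X\rangle^\perp$. Every singular subspace lies in a generator (Zorn). For a generator $M$ we have $M^\perp=M$: if $p\perp M$, then $\langle M,p\rangle$ is singular.

(2.2) Let $X$ be a singular subspace, $x\in X$ and $t\not\perp x$. Every line of $X$ through $x$ has exactly one point in $t^\perp$. So $X\cap t^\perp$ is a hyperplane of $X$ missing $x$, and $X=\langle x,X\cap t^\perp\rangle$.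

(2.3) Every point $z$ lies on a line. There is some line, and if $z$ is not on it, then $z$ is collinear with a point of it.

**Definition (embedding).** An embedding $\varepsilon:\mathcal S\to\mathrm{PG}(V)$, with $V$ a vector space over a division ring, is an injective map from the points of $\mathcal S$ to the points of $\mathrm{PG}(V)$ that maps lines *onto* lines and whose image spans. $\mathcal S$ is embeddable if it has an embedding.

A set of points of $\mathrm{PG}(V)$ that contains the line through any two of its points is the set of all points of a vector subspace. Hence a singular subspace $X$ is mapped onto the set of all points of a vector subspace, denoted again $\varepsilon(X)$, or just $X$. A point and a vector representing it get the same letter.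

**Definition (symplectic polar space).** Let $f$ be a non-degenerate alternating form on a $K$-space $V$, $K$ a field, $\dim V\ge4$. The points of $W(V,f)$ are all points of $\mathrm{PG}(V)$, and its lines are the totally isotropic (t.i.) lines.

Here $x\perp y$ means $f(x,y)=0$. One-or-all holds since $f(p,\cdot)$ is linear on each line. The space is non-degenerate because $f$ is, and it is thick-lined since lines have $|K|+1\ge3$ points. The rank is at least 2, since $\dim x^\perp\ge3$ yields a t.i. line on $x$. The inclusion in $\mathrm{PG}(V)$ is an embedding. Singular subspaces are t.i. subspaces, and rank is vector space dimension.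

**Definition (regular).** A pair $\{a,b\}$ of opposite points is regular if for any two generators $X,Y$ of the polar space $\{a,b\}^\perp$
$$(X\cup Y)^\perp=\langle (X\cap Y)\cup\{a,b\}^{\perp\perp}\rangle .$$
$\mathcal S$ is regular if every pair of opposite points is regular. (Whether $X=Y$ is allowed makes no difference; see Section 8.)

*Example (regular).* Let $\dim V=4$ and $\mathcal S=W(V,f)$. For $a\not\perp b$, $\{a,b\}^\perp$ is the set of points of a 2-space $U$ with $V=\langle a,b\rangle\oplus U$, on which $f$ is non-degenerate. The generators of $\{a,b\}^\perp$ are its points. For distinct points $x,y\in U$ we have $X\cap Y=\emptyset$, and $\{x,y\}^\perp=U^\perp=\langle a,b\rangle=\{a,b\}^{\perp\perp}$, as required.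

*Example (not regular).* Let $K$ have characteristic $\ne2$, and let $\mathcal S$ consist of the singular points and totally singular lines of $Q(x)=x_1x_2+x_3x_4+x_5^2$ on $K^5$. Collinearity is $B(x,y)=0$, where $B$ is the bilinear form of $Q$; it is non-degenerate. The points $e_1,\dots,e_4$ and $e_1-e_2+e_5$ are singular and span $K^5$, so no singular point is collinear with all others. Take $a=e_1$, $b=e_2$. Then $\{a,b\}^\perp$ is the conic $x_3x_4+x_5^2=0$ in $\langle e_3,e_4,e_5\rangle$. It contains $e_3$, $e_4$, $e_3-e_4+e_5$, so it spans this 3-space, and $\{a,b\}^{\perp\perp}$ consists of the singular points of $\langle e_1,e_2\rangle$, namely $a$ and $b$. With $X=e_3$, $Y=e_4$, the set $(X\cup Y)^\perp$ is the conic $x_1x_2+x_5^2=0$ in $\langle e_1,e_2,e_5\rangle$, which contains $e_1-e_2+e_5$. But $\langle\{a,b\}\rangle=\{a,b\}$. So $\{a,b\}$ is not regular.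

**Definition (tight).** An embedding $\varepsilon:\mathcal S\to\mathrm{PG}(V)$ is tight if $\langle\varepsilon(M\cup M')\rangle=\mathrm{PG}(V)$ for at least one pair of (necessarily opposite) generators $M,M'$.

If $\mathrm{rk}(\mathcal S)=n<\infty$, an embedding is tight iff $\dim V=2n$. So the inclusion of $W(V,f)$ with $\dim V=4$ is tight, and the quadric in $K^5$ above (generators of rank 2) is not tightly embedded there. Two known facts may be quoted.

* (i) An embeddable polar space of finite rank is regular if and only if it admits a tight embedding.
* (ii) Embeddable polar spaces of infinite rank exist which admit a tight embedding but are not regular.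

So in finite rank the conjecture holds, and in infinite rank the reverse implication fails. We use only (i), and only once, in Section 9.

The operator $M\mapsto M^0$ of Theorem C is easy to see in the two examples. In $W(V,f)$, $\langle y^\perp\rangle$ is the hyperplane $\ker f(\cdot,y)$, so $M^0$ is the orthogonal space of $M$, which is $M$. In the quadric, take $M=\langle e_1,e_3\rangle$. Every $\langle y^\perp\rangle$ lies in the hyperplane $\ker B(\cdot,y)$, and equals it by Lemma 4(a) below. So $M^0=\langle e_1,e_3,e_5\rangle\ne M$, and part 1 of Theorem C detects the failure of regularity.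

## 3. Symplectic spaces of finite and countable dimension

Lemma 2(a) below says that $W(V,f)$ is always regular. So symplectic spaces are the first place to test the conjecture, and in dimension at most $\aleph_0$ they satisfy it.

Call $(y_i,m_i)_{i<n}$ in $V$ hyperbolic pairs if $f(y_i,m_i)=1$ and all other values of $f$ among these vectors vanish, except $f(m_i,y_i)=-1$. Put $F=\langle y_i,m_i: i<n\rangle$. For $v\in V$ let
$$u=\sum_{i<n}f(v,m_i)\,y_i-\sum_{i<n}f(v,y_i)\,m_i .\qquad(3.1)$$
Then $f(u,m_j)=f(v,m_j)$ and $f(u,y_j)=f(v,y_j)$, so $w=v-u\in F^\perp$. Hence $V=F\oplus F^\perp$.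

If $w\neq0$, choose $z$ with $f(w,z)=1$. The component $z'$ of $z$ in $F^\perp$ also has $f(w,z')=1$. Put $y_n=w$, $m_n=z'$. Now the span of all pairs contains $v$. Running through a countable basis $v_0,v_1,\dots$ of $V$, we get hyperbolic pairs spanning $V$. The spaces $M=\langle y_0,y_1,\dots\rangle$ and $M'=\langle m_0,m_1,\dots\rangle$ are t.i. and $V=M+M'$. They are generators: if $p=\sum\alpha_iy_i+\sum\beta_im_i\perp M$, then $\beta_i=f(y_i,p)=0$ for all $i$, so $p\in M$; likewise for $M'$. The inclusion is tight.

The sensible thing to try in dimension $\aleph_1$ is to continue the recursion transfinitely. It stops at stage $\omega$. With infinitely many pairs, (3.1) may be an infinite sum, and then $V\ne F\oplus F^\perp$. Here is an instance. Let $F$ have a basis of hyperbolic pairs $(y_i,m_i)_{i<\omega}$, and let $V=F\oplus\langle p,q\rangle$ with $f(p,m_i)=1$, $f(p,y_i)=0$ for all $i$, $f(p,q)=1$ and $q\perp F$. This form is non-degenerate: if $x=u+\alpha p+\beta q$ is in the radical ($u\in F$), then $f(x,q)=\alpha=0$. Pairing with $y_i,m_i$ then gives $u=0$, and $f(x,p)=-\beta=0$. But $p=u+w$ with $u\in F$, $w\in F^\perp$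 would require $f(u,m_i)=1$ for all $i$, so $u$ would have infinitely many non-zero coordinates. Any further hyperbolic pairs lie in $F^\perp$, so the system $(y_i,m_i)_{i<\omega}$ can never be extended so as to reach $p$.

This $V$ has countable dimension, so a better order of choices repairs the damage: in the recursion above each basis vector is absorbed at a finite stage. In uncountable dimension every such recursion passes through limit stages. That suggests looking for forms for which the obstruction is total. The cheapest obstruction is size: *make every t.i. subspace much smaller than $V$.* Then no two t.i. subspaces can sum to $V$.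

Still, tightness quantifies over all embeddings, and $W(V,f)$ may have others. For a perfect field $K$ of characteristic 2, send the point $(x_1,x_2,x_3,x_4)$ of $W(K^4,f)$, where $f(x,y)=x_1y_2+x_2y_1+x_3y_4+x_4y_3$, to $(x_1,\dots,x_4,\sqrt{x_1x_2+x_3x_4})$ in $K^5$. On a t.i. line the function $x_1x_2+x_3x_4$ is additive and multiplies by $c^2$ under scaling by $c$, so its square root is linear there and lines go onto lines. The images of $e_1,\dots,e_4$ and $e_1+e_2$ span $K^5$. This is a second embedding, in another dimension. So the first task is to show that spanning by generators in *any* embedding forces $V$ to be the sum of those generators.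

## 4. From an arbitrary embedding back to collinearity

**Lemma 1.** Let $\varepsilon:\mathcal S\to\mathrm{PG}(V)$ be an embedding, $y$ a point, $H_y:=\langle\varepsilon(y^\perp)\rangle$. If $\varepsilon(z)\in H_y$, then $z\perp y$.

*Proof.* The purpose is to show that spanning $y^\perp$ linearly creates no new points of $\mathcal S$. Suppose it does. With $y$ fixed, choose $z\notin y^\perp$ and $t_1,\dots,t_k\in y^\perp$ with
$$\varepsilon(z)\in A:=\langle\varepsilon(y),\varepsilon(t_1),\dots,\varepsilon(t_k)\rangle$$
and $k$ minimal over all such choices of $z$ and the $t_i$. Since $z\ne y$ and $\varepsilon$ is injective, $k\ge1$. By minimality $t_k\ne y$, so there is a line $yt_k$. As $z\not\perp y$, exactly one point $t$ of $yt_k$ is collinear with $z$, and $t\neq y$. Put $B:=\langle\varepsilon(y),\varepsilon(t_1),\dots,\varepsilon(t_{k-1})\rangle$. The points $\varepsilon(y),\varepsilon(t),\varepsilon(t_k)$ lie on one line and $\varepsilon(t)\ne\varepsilon(y)$, so $A=\langle B,\varepsilon(t)\rangle$.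

By minimality $\varepsilon(z)\notin B$. So $B\ne A$, $B$ is a hyperplane of $A$, and $\varepsilon(t)\notin B$. The points $z,t$ are collinear and distinct ($t\in y^\perp$, $z\notin y^\perp$), and the line $zt$ is mapped onto a line of $A$. That line meets $B$ in a point $\varepsilon(w)$ with $w\in zt$, and $w\neq t$. Since $z\not\perp y$, $t$ is the only point of $zt$ in $y^\perp$, so $w\notin y^\perp$. But $\varepsilon(w)\in B$ uses only $k-1$ of the points $t_i$, contradicting minimality. $\square$

Consequence: for points $p,x_1,\dots,x_r$,
$$\varepsilon(p)\in\langle\varepsilon(x_1),\dots,\varepsilon(x_r)\rangle\ \Longrightarrow\ p\in\{x_1,\dots,x_r\}^{\perp\perp}.\qquad(4.1)$$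
Indeed, for $y\in\{x_1,\dots,x_r\}^\perp$ all $\varepsilon(x_i)$ lie in $H_y$, so $\varepsilon(p)\in H_y$ and $p\perp y$ by Lemma 1. The right side does not mention $\varepsilon$, and this lets us transport information from one embedding to another.

**Lemma 2.** Let $\mathcal S=W(V,f)$.
(a) $\mathcal S$ is regular.
(b) If $\varepsilon:\mathcal S\to\mathrm{PG}(V')$ is any embedding and $(M_i)_{i\in I}$ are generators with $\langle\bigcup_i\varepsilon(M_i)\rangle=\mathrm{PG}(V')$, then $V=\sum_iM_i$.

*Proof.* First, for points $x_1,\dots,x_r$ the set $\{x_1,\dots,x_r\}^{\perp\perp}$ is the set of points of the subspace $\langle x_1,\dots,x_r\rangle$ of $V$. One inclusion is clear. If $p$ is in the double perp, then $f(\cdot,p)$ vanishes on $\bigcap_i\ker f(\cdot,x_i)$, so it is a linear combination of the finitely many functionals $f(\cdot,x_i)$. Since $f$ is non-degenerate, $p$ is the same linear combination of the $x_i$.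

(a) Let $a\not\perp b$ and $U=\{a,b\}^\perp$, as a vector space; then $V=\langle a,b\rangle\oplus U$. Let $X,Y$ be generators of $\{a,b\}^\perp$, i.e. maximal t.i. subspaces of $U$. If $u\in U\cap X^\perp$, then $X+\langle u\rangle$ is t.i., so $u\in X$. Thus $U\cap X^\perp=X$, and likewise $U\cap Y^\perp=Y$.

Let $p\in(X\cup Y)^\perp$ and write $p=h+u$ with $h\in\langle a,b\rangle$, $u\in U$. Since $h\perp U\supseteq X\cup Y$, also $u\perp X\cup Y$, so $u\in X\cap Y$. If $h=0$ or $u=0$, then $p\in(X\cap Y)\cup\{a,b\}^{\perp\perp}$, because $\{a,b\}^{\perp\perp}$ is the set of points of $\langle a,b\rangle$. Otherwise $h\perp u$, and $p$ lies on the t.i. line joining the point $\langle h\rangle$ of $\{a,b\}^{\perp\perp}$ to the point $\langle u\rangle$ of $X\cap Y$. In all cases $p\in\langle(X\cap Y)\cup\{a,b\}^{\perp\perp}\rangle$. Conversely, $X\cap Y$ and $\{a,b\}^{\perp\perp}$ both lie in $(X\cup Y)^\perp$, which is a subspace.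

(b) Let $p$ be a point of $\mathcal S$. Then $\varepsilon(p)=\langle m_1+\dots+m_r\rangle$ with $0\ne m_j\in\varepsilon(M_{i_j})$, and $\langle m_j\rangle=\varepsilon(x_j)$ for some $x_j\in M_{i_j}$. By (4.1) $p\in\{x_1,\dots,x_r\}^{\perp\perp}$, so by the first paragraph $p\subseteq\langle x_1,\dots,x_r\rangle\subseteq\sum_iM_i$ in $V$. Every non-zero vector of $V$ represents such a point $p$, so $V=\sum_iM_i$. $\square$

It remains to find large symplectic spaces with only small t.i. subspaces.

## 5. A generic alternating form: proof of Theorem A

A first guess is a form with constant entries: basis $(e_\alpha)_{\alpha<\kappa}$ and $f(e_\alpha,e_\beta)=1$ for all $\alpha<\beta$. No two basis vectors are orthogonal. But t.i. subspaces need not be spanned by basis vectors. Cut $\kappa$ into consecutive pairs $\{\lambda+2i,\lambda+2i+1\}$ ($\lambda$ zero or a limit ordinal, $i<\omega$), and for each pair take $u=e_{\lambda+2i}-e_{\lambda+2i+1}$. If one pair lies below another, the value of $f$ on the two vectors is $1-1-1+1=0$. These $\kappa$ vectors span a t.i. subspace of dimension $\kappa$. The entries must be chosen so that such cancellation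 between combinations cannot happen. Algebraically independent entries do this.

**Step 1: the construction.** Let $K=k(t_{\alpha\beta}:\alpha<\beta<\kappa)$ with algebraically independent $t_{\alpha\beta}$. Write $t_{\{\alpha,\beta\}}$ for $t_{\alpha\beta}$. Let $V$ have basis $(e_\alpha)_{\alpha<\kappa}$, and let $f$ be the alternating form with $f(e_\alpha,e_\beta)=t_{\alpha\beta}$ for $\alpha<\beta$. For $v\in V$ let $\mathrm{supp}(v)$ be its (finite) support, and choose a finite set $A(v)\subseteq\kappa$ that contains $\mathrm{supp}(v)$ and all indices of the variables in chosen expressions for the coefficients of $v$. So the coefficients of $v$ lie in $k(t_{\gamma\delta}:\gamma<\delta,\ \gamma,\delta\in A(v))$.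

**Step 2: $f$ is non-degenerate.** Let $0\ne v=\sum c_\alpha e_\alpha$ and take $\delta\notin A(v)$. Then $f(v,e_\delta)=\sum\pm c_\alpha t_{\{\alpha,\delta\}}$ is a non-trivial linear combination of distinct variables that do not occur in the coefficients $c_\alpha$. So it is non-zero.

**Step 3: every t.i. subspace has countable dimension.** Let $U\le V$ have uncountable dimension. We find two vectors of $U$ that are not orthogonal. For countable $S\subseteq\kappa$ the coordinate projection $U\to\langle e_\alpha:\alpha\in S\rangle$ has an image of countable dimension, hence a non-zero kernel. So $U$ contains a non-zero vector with support disjoint from $S$. Applying this with $S$ the union of the sets $A(u_i)$ already obtained, choose non-zero $u_0,u_1,\dots\in U$ and then $0\ne u_\omega\in U$ such that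
$$\mathrm{supp}(u_j)\cap A(u_i)=\emptyset\quad\text{whenever } i<j\le\omega .$$
The supports of the $u_i$ ($i<\omega$) are pairwise disjoint, since $\mathrm{supp}(u_i)\subseteq A(u_i)$. As $A(u_\omega)$ is finite, some $i<\omega$ has $\mathrm{supp}(u_i)\cap A(u_\omega)=\emptyset$. This is why infinitely many vectors $u_i$ were prepared: disjointness is now available in both directions.

Write $u_i=\sum c_\alpha e_\alpha$, $u_\omega=\sum d_\beta e_\beta$. For $\alpha\in\mathrm{supp}(u_i)$ and $\beta\in\mathrm{supp}(u_\omega)$, the variable $t_{\{\alpha,\beta\}}$ occurs in no coefficient of $u_i$, because $\beta\notin A(u_i)$, and in no coefficient of $u_\omega$, because $\alpha\notin A(u_\omega)$. Distinct pairs $(\alpha,\beta)$ give distinct variables, since the two supports are disjoint. Hence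
$$f(u_i,u_\omega)=\sum\pm c_\alpha d_\beta\,t_{\{\alpha,\beta\}}\neq0 ,$$
and $U$ is not t.i.

**Step 4: conclusion.** $W(V,f)$ is regular by Lemma 2(a). A generator satisfies $M=M^\perp$. If $\dim M=n<\infty$, then $M^\perp$ has codimension $n$ and $\dim V=2n$, which is false. With Step 3, all generators have dimension exactly $\aleph_0$. If generators $(M_i)_{i\in I}$ span in some embedding, then by Lemma 2(b) $\kappa=\dim V\le\max(|I|,\aleph_0)$, so $|I|\ge\kappa$. In particular no two generators span, so there is no tight embedding. This proves Theorem A, and the conjecture is refuted. $\square$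

## 6. Oscillation in place of genericity: proof of Theorem B

The proof of Theorem A needs a field with $\kappa$ independent elements. Over a fixed field, say with two elements, the entries $g(\xi,\eta)=f_0(e_\xi,e_\eta)$, $\xi<\eta$, can only be 0 or 1 and cannot be generic. What is needed? A large t.i. subspace contains many vectors with pairwise disjoint supports $a=\{a_1<\dots<a_n\}$. To show that two of them are not orthogonal, we want supports $a,b$ with $\max a<\min b$ such that $g(a_s,b_t)=1$ for $s=t=1$ and $g(a_s,b_t)=0$ for all other $s,t$. Then only one term of the double sum survives, and nothing can cancel. It is not enough that $g$ takes the value 1 on some pair from each large set. We must prescribe the whole $n\times n$ pattern. The way to do this is to compute $g$ from the number of times two functions cross, after arranging that all $n^2$ crossing numbers can be shifted together by any $N$.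

### The cardinal $\mathfrak b$ and a scale

For $x,y\in\omega^\omega$ write $x\le^*y$ if $x(k)\le y(k)$ for all but finitely many $k$, and similarly $<^*$. A countable family $\{x_i\}$ is bounded, by $k\mapsto\max_{i\le k}x_i(k)$. So $\aleph_1\le\mathfrak b\le2^{\aleph_0}$. Also $\mathfrak b$ is regular: if an unbounded family of size $\mathfrak b$ were a union of fewer than $\mathfrak b$ subfamilies of size $<\mathfrak b$, each would have a bound, these fewer than $\mathfrak b$ bounds would have a common bound, and the family would be bounded.

Choose strictly increasing functions $\varphi_\xi\in\omega^\omega$ ($\xi<\mathfrak b$) with $\varphi_\xi<^*\varphi_\eta$ for $\xi<\eta$ and $\{\varphi_\xi\}$ unbounded, as follows. Fix an unbounded family $\{x_\xi:\xi<\mathfrak b\}$. At stage $\xi$ the fewer than $\mathfrak b$ functions $\varphi_\eta$, $\eta<\xi$, have a common bound $h$; let $\varphi_\xi$ be strictly increasing with $\varphi_\xi(k)>\max(h(k),x_\xi(k))$ for all $k$. Every subfamily of size $\mathfrak b$ is indexed by a cofinal set, so a bound for it would bound all $\varphi_\xi$. Hence: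
$$\text{every } \{\varphi_\xi:\xi\in Z\}\text{ with }|Z|=\mathfrak b\text{ is unbounded.}\qquad(6.1)$$

For $x,y\in\omega^\omega$ let
$$\mathrm{osc}(x,y)=|\{k:\ x(k)\le y(k),\ x(k+1)>y(k+1)\}| .$$
For instance, if $x$ begins $0,3,4,9,10$, $y$ begins $1,2,5,6,11$, and $x<y$ from position 4 on, then the counted positions are $k=0$ and $k=2$, and $\mathrm{osc}(x,y)=2$. For $\xi<\eta$, $\mathrm{osc}(\varphi_\xi,\varphi_\eta)$ is finite, because $\varphi_\xi<^*\varphi_\eta$.

### Shifting all crossing numbers at once

**Lemma 3 (after Todorcevic).** Let $A$ be a family of $\mathfrak b$ pairwise disjoint $n$-subsets $a=\{a_1<\dots<a_n\}$ of $\mathfrak b$. There are $h_{st}\in\omega$ $(1\le s,t\le n)$ such that for each $N\in\omega$ there are $a,b\in A$ with $\max a<\min b$ and $\mathrm{osc}(\varphi_{a_s},\varphi_{b_t})=h_{st}+N$ for all $s,t$.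

The picture is this. Fix finite initial segments of the future functions $\varphi_{a_s}$ and $\varphi_{b_t}$ alternately. Whenever the $b$-side is fixed up to some position, the $a$-side has members that jump above everything fixed on the $b$-side, and vice versa. Each round adds one crossing to every pair $(s,t)$ at the same time.

**Step 1: full families.** We want subfamilies in which every initial segment that occurs, occurs often. Write $a|k=(\varphi_{a_1}|k,\dots,\varphi_{a_n}|k)$, where $\varphi|k$ is the restriction to $\{0,\dots,k-1\}$. Call $a|k$ a *node*. There are only countably many nodes. Call $C\subseteq A$ *full* if for all $c\in C$ and $k\in\omega$ the set $\{c'\in C:c'|k=c|k\}$ has size $\mathfrak b$. Every $C\subseteq A$ of size $\mathfrak b$ contains a full set of size $\mathfrak b$. To see this, delete from $C$ all members through nodes that have fewer than $\mathfrak b$ members in $C$. Countably many sets of size $<\mathfrak b$ are deleted, so fewer than $\mathfrak b$ elements in all. If $c$ remains, the node $c|k$ had $\mathfrak b$ members in $C$ and lost fewer than $\mathfrak b$ of them.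

**Step 2: stems.** This step produces initial segments after which all $n$ functions can jump arbitrarily high.

(D) *Let $C$ be full, $c\in C$, $K\in\omega$. There are $k_s\ge K$, $\sigma_s\in\omega^{k_s}$ $(1\le s\le n)$ and $c^i\in C$ $(i<\omega)$ with $c^i|K=c|K$, $\varphi_{c^i_s}|k_s=\sigma_s$ and $\varphi_{c^i_s}(k_s)\to\infty$ as $i\to\infty$, for all $s$.*

Let $D=\{c'\in C:c'|K=c|K\}$, so $|D|=\mathfrak b$. Suppose that for every $k$ the set $\{\min_s\varphi_{c'_s}(k):c'\in D\}$ were bounded, by $h(k)$ say. For $c'\in D$ we have $\varphi_{c_1'}(k)=\min_s\varphi_{c'_s}(k)$ for all large $k$, as $\varphi_{c_1'}<^*\varphi_{c_s'}$ for $s>1$. So $\varphi_{c_1'}\le^*h$ for $\mathfrak b$ many ordinals $c_1'$ (they are distinct because the sets $c'$ are disjoint), contradicting (6.1). Hence for some $k$ there are $c^i\in D$ with $\min_s\varphi_{c^i_s}(k)\ge i$ for all $i<\omega$. A sequence in $\omega$ has a subsequence that is constant or tends to $\infty$. Pass to a subsequence so that each of the finitely many sequences $(\varphi_{c^i_s}(j))_i$, $j\le k$, $1\le s\le n$, is constant or tends to $\infty$. For $j=k$ they tend to $\infty$.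 Let $k_s$ be the least $j$ for which $(\varphi_{c^i_s}(j))_i$ tends to $\infty$. Below $K$ the values are constant, so $k_s\ge K$. Below $k_s$ they are constant too, and this defines $\sigma_s$. This proves (D).

Call $(\sigma_s)_s$ a *$C$-stem over $c|K$ with witnesses $c^i$*, and the $k_s$ its lengths. Each $\sigma_s$ extends $\varphi_{c_s}|K$.

**Step 3: separating the two sides.** We will take $a$ from a countable set and $b$ far above it. By Step 1 we may assume that $A$ itself is full. For each node $a|k$ with $a\in A$ fix one $A$-stem over it with witnesses, and let $A_0$ be the countable set of all these witnesses. As $\mathfrak b$ is regular and uncountable, there is $\xi_0<\mathfrak b$ above all ordinals in members of $A_0$. Fewer than $\mathfrak b$ members of $A$ contain an ordinal $\le\xi_0$, since members are disjoint. For each $b\in A$ with $\min b>\xi_0$ there is $m$ with $\varphi_{\xi_0}(k)\le\varphi_{b_t}(k)$ for all $t$ and all $k\ge m$. Some $m_0$ serves $\mathfrak b$ many such $b$, and by Step 1 there is a full $B\subseteq A$ of size $\mathfrak b$ such that $\min b>\xi_0$ for all $b\in B$ and $m=m_0$ works for all of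 them.

**Step 4: alternating stems.** We define, once and for all and without reference to $N$, stems $\sigma^j$ (lengths $\lambda^j_s$) and $\tau^j$ (lengths $\kappa^j_t$) for $j<\omega$, the $\sigma^j$ among the fixed $A$-stems and the $\tau^j$ being $B$-stems.

Let $\sigma^0$ be the fixed $A$-stem over the empty node. Choose $K>\max_s\lambda^0_s$ with $K\ge m_0$, and let $\tau^0$ be a $B$-stem over some $b|K$, $b\in B$; so $\kappa^0_t\ge K$. Given $\sigma^j,\tau^j$ with $\max_s\lambda^j_s<\min_t\kappa^j_t$:

* choose a witness $a^j\in A_0$ of $\sigma^j$ with $\varphi_{a^j_s}(\lambda^j_s)>\max_t\tau^j_t(\kappa^j_t-1)$ for all $s$, and let $\sigma^{j+1}$ be the fixed $A$-stem over $a^j|K$ for some $K>\max_t\kappa^j_t$;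
* choose a witness $b^j\in B$ of $\tau^j$ with $\varphi_{b^j_t}(\kappa^j_t)>\max_s\sigma^{j+1}_s(\lambda^{j+1}_s-1)$ for all $t$, and let $\tau^{j+1}$ be a $B$-stem over $b^j|K'$ for some $K'>\max_s\lambda^{j+1}_s$.

Then $\lambda^j_s<\kappa^j_t<\lambda^{j+1}_{s'}<\kappa^{j+1}_{t'}$ for all $s,s',t,t'$. The stem $\sigma^{j+1}_s$ extends $\varphi_{a^j_s}|K$ with $K>\lambda^j_s$. So it extends $\sigma^j_s$ and has the value $\varphi_{a_s^j}(\lambda^j_s)$ at $\lambda^j_s$. Similarly $\tau^{j+1}_t$ extends $\tau^j_t$ and has the value $\varphi_{b^j_t}(\kappa^j_t)$ at $\kappa^j_t$. Hence, for all $s,t$,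
$$\sigma^{j+1}_s(\lambda^j_s)>\tau^j_t(\kappa^j_t-1),\qquad \tau^{j+1}_t(\kappa^j_t)>\sigma^{j+1}_s(\lambda^{j+1}_s-1).\qquad(6.2)$$

**Step 5: the pair for a given $N$.** Now we stop the alternation after $N$ rounds. Let $a\in A_0$ be a witness of $\sigma^N$ with $\varphi_{a_s}(\lambda^N_s)>\max_t\tau^N_t(\kappa^N_t-1)$ for all $s$. As $\max a<\xi_0$, there is $k^*\ge\max_t\kappa^N_t$ with $\varphi_{a_s}(k)<\varphi_{\xi_0}(k)$ for all $s$ and $k\ge k^*$. Let $b\in B$ be a witness of $\tau^N$ with $\varphi_{b_t}(\kappa^N_t)>\max_s\varphi_{a_s}(k^*)$ for all $t$. Then $\max a<\xi_0<\min b$, each $\varphi_{a_s}$ extends $\sigma^N_s$, and each $\varphi_{b_t}$ extends $\tau^N_t$.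

**Step 6: counting.** Fix $s,t$. All functions are increasing, so (6.2) and the choices in Step 5 give the following.

* On $[\lambda^j_s,\kappa^j_t-1]$, $0\le j\le N$: $\varphi_{a_s}(k)\ge\varphi_{a_s}(\lambda^j_s)>\tau^j_t(\kappa^j_t-1)\ge\varphi_{b_t}(k)$.
* On $[\kappa^j_t,\lambda^{j+1}_s-1]$, $0\le j<N$: $\varphi_{b_t}(k)\ge\varphi_{b_t}(\kappa^j_t)>\sigma^{j+1}_s(\lambda^{j+1}_s-1)\ge\varphi_{a_s}(k)$.
* On $[\kappa^N_t,k^*]$: $\varphi_{b_t}(k)\ge\varphi_{b_t}(\kappa^N_t)>\varphi_{a_s}(k^*)\ge\varphi_{a_s}(k)$.
* For $k>k^*$: $\varphi_{a_s}(k)<\varphi_{\xi_0}(k)\le\varphi_{b_t}(k)$, where the second inequality uses $k>k^*\ge\kappa^N_t\ge\kappa^0_t\ge m_0$.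

These intervals are non-empty and cover all $k\ge\lambda^0_s$. So the positions $k\ge\lambda^0_s$ counted by $\mathrm{osc}(\varphi_{a_s},\varphi_{b_t})$ are exactly the $N$ positions $k=\lambda^j_s-1$, $1\le j\le N$. For the positions $k<\lambda^0_s$, the values of $\varphi_{a_s}$ and $\varphi_{b_t}$ below $\lambda^0_s$ are given by $\sigma^0_s$ and $\tau^0_t$ (recall $\kappa^0_t>\lambda^0_s$), and at $k+1=\lambda^0_s$ the inequality $\varphi_{a_s}>\varphi_{b_t}$ always holds. So the number of positions $k<\lambda^0_s$ that are counted depends only on $\sigma^0_s$ and $\tau^0_t$. Call it $h_{st}$; it does not depend on $N$. The total is $h_{st}+N$. $\square$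

### The form over an arbitrary field

**Step 7: definition.** The pattern we want to prescribe is coded by the crossing number. The numbers $h_{st}$ are unknown but bounded, so each code must be repeated on long intervals. Let $\mathcal P$ be the countable set of pairs $(m,P)$ with $m\in\omega$ and $P$ a finite subset of $\omega^m\times\omega^m$. Let $\theta:\omega\to\mathcal P$ take every value constantly on arbitrarily long intervals. (List $\mathcal P\times\omega$ as a sequence and concatenate, for each term $(c,L)$, a block of length $L+1$ with constant value $c$.) For $\xi<\eta<\mathfrak b$ let $(m,P)=\theta(\mathrm{osc}(\varphi_\xi,\varphi_\eta))$ and put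
$$g(\xi,\eta)=1\ \text{ if }(\varphi_\xi|m,\varphi_\eta|m)\in P,\qquad g(\xi,\eta)=0\ \text{ otherwise.}$$
Let $V_0$ be the $K$-space with basis $(e_\xi)_{\xi<\mathfrak b}$ and $f_0$ the alternating form with $f_0(e_\xi,e_\eta)=g(\xi,\eta)$ for $\xi<\eta$.

**Step 8: every t.i. subspace $U$ of $V_0$ has dimension $<\mathfrak b$.** Suppose $\dim U\ge\mathfrak b$. If $S\subseteq\mathfrak b$ and $|S|<\mathfrak b$, the projection $U\to\langle e_\xi:\xi\in S\rangle$ has a non-zero kernel. So recursively, always taking for $S$ the union of the previous (finite) supports, we obtain $\mathfrak b$ non-zero vectors of $U$ with pairwise disjoint supports. For each support $a=\{a_1<\dots<a_n\}$ there is $m$ such that the $\varphi_{a_s}|m$ are pairwise distinct, because the functions $\varphi_\xi$ are distinct. There are only countably many possibilities for $n$, $m$ and the tuple $(\varphi_{a_s}|m)_s$, and $\mathfrak b$ is regular uncountable. So there are $n,m$, pairwise distinct $\rho_1,\dots,\rho_n\in\omega^m$ and $\mathfrak b$ of our vectors whose supports $a$ have $n$ elements and satisfy $\varphi_{a_s}|m=\rho_s$ for all $s$. Let $u_a=\sum_sc^a_se_{a_s}$,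 all $c^a_s\ne0$, be the vector with support $a$.

Apply Lemma 3 to these supports. Choose $N$ such that $\theta$ is constantly $(m,\{(\rho_1,\rho_1)\})$ on $[N,N+\max_{s,t}h_{st}]$, and take the corresponding $a,b$. For all $s,t$ the number $\mathrm{osc}(\varphi_{a_s},\varphi_{b_t})=h_{st}+N$ lies in this interval. So $g(a_s,b_t)=1$ iff $(\rho_s,\rho_t)=(\rho_1,\rho_1)$, that is, iff $s=t=1$. As $\max a<\min b$,
$$f_0(u_a,u_b)=\sum_{s,t}c^a_sc^b_t\,g(a_s,b_t)=c^a_1c^b_1\ne0 ,$$
contradicting that $U$ is t.i.

**Step 9: removing the radical, and conclusion.** Let $R=\mathrm{Rad}(f_0)$, $V=V_0/R$ and $f$ the induced non-degenerate form. $R$ is t.i., so $\dim R<\mathfrak b$ and $\dim V=\mathfrak b$. Preimages in $V_0$ of t.i. subspaces of $V$ are t.i., so all t.i. subspaces of $V$ have dimension $<\mathfrak b$. By Lemma 2(a), $W(V,f)$ is regular. If generators $(M_i)_{i\in I}$ with $|I|<\mathfrak b$ spanned in some embedding, then $V=\sum_iM_i$ by Lemma 2(b), and $\dim V<\mathfrak b$ by regularity of $\mathfrak b$, which is false. In particular two generators never span. This proves Theorem B. $\square$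

## 7. Tangent hyperplanes and reduced embeddings

We turn to Theorem C. Now $\mathcal S$ is any embeddable polar space, and there is no form to work with. The hyperplanes $\langle y^\perp\rangle$ take its place. First come three facts about polar spaces, with proofs.

**(P1)** *Let $a,b$ be opposite and $T=\{a,b\}^\perp$. Then $a^\perp$ is the union of the lines joining $a$ to points of $T$. $T$ is a non-degenerate polar space, of rank $\mathrm{rk}(\mathcal S)-1$ (infinite if $\mathrm{rk}(\mathcal S)$ is).*

*Proof.* If $q\in a^\perp$, $q\ne a$, the line $aq$ contains exactly one point collinear with $b$. It is in $T$ and is not $a$. By (2.3) such $q$ exist. This proves the first claim. $T$ is a subspace, so one-or-all holds in $T$.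

For non-degeneracy, let $x\in T$; we find a point of $T$ not collinear with $x$. Take $z\not\perp x$ in $\mathcal S$, and let $b'$ be the point of the line $xb$ collinear with $z$; $b'\ne x$. We have $a\not\perp b'$, since otherwise $a$, being collinear with $x$ and $b'$, would be collinear with $b$. Let $z_1$ be the point of the line $zb'$ collinear with $a$. As $a\not\perp b'$, $z_1\ne b'$. On $zb'$ the point $b'$ is the only one collinear with $x$, so $z_1\not\perp x$; in particular $z_1\ne a$. Let $z_2$ be the point of the line $z_1a$ collinear with $b$. As $a\not\perp b$, $z_2\neq a$. On $z_1a$ the point $a$ is the only one collinear with $x$, so $z_2\not\perp x$. And $z_2\in T$.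

For the rank: if $X$ is a singular subspace of $T$, then $\langle a,X\rangle$ is singular, of rank one more. Conversely, let $N$ be a singular subspace of $\mathcal S$. $N\cap a^\perp$ is $N$ or a hyperplane of $N$, so $N_1=\langle a,N\cap a^\perp\rangle$ is singular of at least the rank of $N$ and contains $a$. By (2.2), $N_1\cap b^\perp$ is a hyperplane of $N_1$, and it lies in $T$. $\square$

**(P2)** *$y^\perp$ is a maximal proper subspace of $\mathcal S$.*

*Proof.* It is proper by non-degeneracy. Let $z,w\notin y^\perp$; we show $w\in\langle y^\perp,z\rangle$. If $z\perp w$, $z\neq w$, the line $zw$ meets $y^\perp$ in a point $\ne z$, and we are done. So it suffices to join $z$ to $w$ by a path of successively collinear points outside $y^\perp$. Let $\ell$ be a line on $z$ and $u$ its point in $y^\perp$. If $w$ is collinear with a point of $\ell\setminus\{u\}$, this is a path. Otherwise $w\perp u$, and the line $uw$ meets $y^\perp$ only in $u$. The point $u$ lies in $\{y,z\}^\perp$; by (P1) there is $u'\in\{y,z\}^\perp$ with $u'\not\perp u$. Let $z'$ be a third point on the line $zu'$. As $u'$ is its only point in $y^\perp$, $z'\notin y^\perp$.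 Since $u\perp z$ and $u\not\perp u'$, $u\not\perp z'$. So $z'$ is collinear with some $w''\in uw\setminus\{u\}$, and $z,z',w'',w$ is the desired path. $\square$

**(P3)** *$x^\perp\subseteq z^\perp$ implies $x=z$.*

*Proof.* Suppose $x\ne z$. By (P2) $x^\perp=z^\perp$, so $x\perp z$. Take $y\notin x^\perp$ and let $w\in xz$ be collinear with $y$. Points of $x^\perp=z^\perp$ are collinear with $x$ and $z$, hence with $w$. So $x^\perp\subseteq w^\perp$, and $x^\perp=w^\perp\ni y$ by (P2), a contradiction. $\square$

Fix an embedding, write $\mathcal S\subseteq\mathrm{PG}(V)$, and let $H_y=\langle y^\perp\rangle$, a subspace of $V$.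

**Lemma 4.** (a) $H_y$ is a hyperplane of $V$ and $H_y\cap\mathcal S=y^\perp$. (b) If $w\in V\setminus H_y$, the line $\langle y,w\rangle$ contains a point of $\mathcal S$ other than $y$. (c) If $a,b$ are opposite and $T=\{a,b\}^\perp$, then $\langle T\rangle=H_a\cap H_b$ and $V=\langle a,b\rangle\oplus\langle T\rangle$. (d) For $0\ne w\in V$, $\{y\in\mathcal S:w\in H_y\}$ is a subspace of $\mathcal S$.

*Proof.* (a) $H_y\cap\mathcal S=y^\perp$ is Lemma 1. Let $z\notin y^\perp$; so $z\notin H_y$. The points of $\mathcal S$ in $H_y+\langle z\rangle$ form a subspace of $\mathcal S$ properly containing $y^\perp$, hence all of $\mathcal S$ by (P2). As $\mathcal S$ spans, $H_y+\langle z\rangle=V$.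

(b) Fix $z\in\mathcal S\setminus y^\perp$. By (a), after scaling, $w=z+u_1+\dots+u_r$ with vectors $u_i$ representing points of $y^\perp$. The idea is to add the $u_i$ one at a time, staying in $\mathcal S$ up to a multiple of $y$. We claim: if $z'$ represents a point of $\mathcal S\setminus y^\perp$ and $u$ a point of $y^\perp$, then $z'+u+cy$ represents a point of $\mathcal S\setminus y^\perp$ for some scalar $c$. If $\langle u\rangle=\langle y\rangle$, choose $c$ with $u+cy=0$. Otherwise the singular line $\langle y,u\rangle$ contains a point $\neq y$ collinear with $z'$, say $u+cy$, and $z'+u+cy$ lies on the singular line joining $z'$ to it. It is outside $H_y$, since $z'\notin H_y$ and $u+cy\in H_y$. Iterating over $u_1,\dots,u_r$ we get $w+c'y\in\mathcal S\setminus y^\perp$ for some $c'$.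

(c) By (P1) $H_a=\langle a\rangle+\langle T\rangle$. Since $a\notin H_b\supseteq\langle T\rangle$, this sum is direct, and an element $\alpha a+t$ with $t\in\langle T\rangle$ is in $H_b$ only if $\alpha=0$; so $H_a\cap H_b=\langle T\rangle$. By (a) and $b\notin H_a$, $V=\langle b\rangle\oplus H_a$.

(d) Let $y\perp y'$ be distinct with $w\in H_y\cap H_{y'}$, and let $z$ be on the line $yy'$. Suppose $w\notin H_z$. By (b) there is, up to scaling, a point $p=w+cz\in\mathcal S$. Since $z,w\in H_y\cap H_{y'}$, we have $p\in\{y,y'\}^\perp\subseteq z^\perp$. So $p\in H_z$ and $w=p-cz\in H_z$, a contradiction. $\square$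

**Reduced embeddings exist.** We factor out $R=\bigcap_yH_y$. A point of $\mathcal S$ in $R$ would be collinear with every $y$, so $R$ contains no point of $\mathcal S$. Hence no singular line meets $R$, and singular lines map onto lines of $\mathrm{PG}(V/R)$. Suppose points $x\ne z$ had the same image. Then $\langle x,z\rangle$ contains a point $r\in R$, $r\ne x,z$. For every $y$ we have $r\in H_y$, so $x\in H_y\Leftrightarrow z\in H_y$. Thus $x^\perp=z^\perp$, contradicting (P3). So $\mathcal S\to\mathrm{PG}(V/R)$ is an embedding. In it the span of $y^\perp$ is $H_y/R$, and $\bigcap_yH_y/R=0$. Moreover $\dim V/R\le\dim V$. This proves the existence claim of Theorem C. **From now on the embedding in $\mathrm{PG}(V)$ is reduced**; note that Lemma 4 did not need this.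

**Lemma 5.** For opposite $a,b$: $\{a,b\}^{\perp\perp}=\mathcal S\cap\langle a,b\rangle$.

*Proof.* $\supseteq$ is (4.1). Let $p\in\{a,b\}^{\perp\perp}$, $T=\{a,b\}^\perp$, and write $p=\alpha a+\beta b+w$ with $w\in\langle T\rangle=H_a\cap H_b$ (Lemma 4(c)). For $y\in T$ we have $p,a,b\in H_y$, so $w\in H_y$. If $w\ne0$, then $\{y:w\in H_y\}$ is a subspace (Lemma 4(d)) containing $a$, $b$ and $T$, hence $a^\perp$ and $b$, hence $\mathcal S$ by (P2). So $w\in\bigcap_yH_y=0$, a contradiction. $\square$

## 8. Regularity means $M^0=M$ for every generator

**Step 1: the case $X=Y$ in the definition of regularity.** We want to use the condition for $X=Y$, where it reads $X^\perp=\langle X\cup\{a,b\}^{\perp\perp}\rangle$. Here we show that it follows from the case $X\ne Y$. Let $T=\{a,b\}^\perp$, $X$ a generator of $T$, $x\in X$. By (P1) choose $t\in T$ with $t\not\perp x$. Put $Z=X\cap t^\perp$ and $Y=\langle t,Z\rangle$, a singular subspace of $T$; by (2.2) $X=\langle x,Z\rangle$.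

$Y$ is a generator of $T$. Let $p\in T$, $p\perp Y$, $p\ne t$. The point $p'$ of the line $pt$ collinear with $x$ is in $T$ and is collinear with $Z$ (as $p$ and $t$ are), so $p'\perp\langle x,Z\rangle=X$ and $p'\in X$. Also $p'\perp t$, so $p'\in Z$. As $t\not\perp x$, $p'\ne t$, so $p\in tp'\subseteq Y$. Next, $Y\ne X$ because $t\notin X$, and $X\cap Y=Z$ because points of $Y$ are collinear with $t$. Now let $p\in X^\perp$, $p\ne x$. The line $xp\subseteq X^\perp$ contains a point $p'\perp t$, and $p'\ne x$. Then $p'\in(X\cup Y)^\perp=\langle Z\cup\{a,b\}^{\perp\perp}\rangle$ and $p\in xp'\subseteq\langle X\cup\{a,b\}^{\perp\perp}\rangle$. The reverse inclusion is clear, since $X$ and $\{a,b\}^{\perp\perp}$ lie in $X^\perp$.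

**Step 2: regular implies $M^0=M$.** A vector $w\in M^0\setminus M$ will be turned into a point of $\mathcal S$ that violates regularity. Let $\mathcal S$ be regular, $M$ a generator, and suppose $w\in M^0\setminus M$. Take $a\in M$, $b\not\perp a$, $X=M\cap b^\perp$. Then $M=\langle a,X\rangle$ by (2.2). $X$ is a generator of $\{a,b\}^\perp$, since a point of $\{a,b\}^\perp$ collinear with all of $X$ is collinear with all of $M$, so lies in $M\cap b^\perp=X$. As $H_b$ is a hyperplane and $a\notin H_b$, we may add a multiple of $a\in M$ to $w$ and assume $w\in H_b$. Also $w\in H_a$, since $a\in M$.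

Since $a+w\notin H_b$, Lemma 4(b) gives a point $p=a+w+cb\in\mathcal S$. For $x\in X$ we have $a,b,w\in H_x$, so $p\in H_x$ and $p\perp x$. Thus $p\in X^\perp=\langle X\cup\{a,b\}^{\perp\perp}\rangle$ by Step 1, and by Lemma 5 $p$ lies in the vector subspace $\langle X,a,b\rangle$. So $w=x+\alpha a+\beta b$ with $x\in X$ or $x=0$. From $w,x,b\in H_b$ and $a\notin H_b$ we get $\alpha=0$. From $w,x,a\in H_a$ and $b\notin H_a$ we get $\beta=0$. So $w\in X\subseteq M$, a contradiction.

**Step 3: $M^0=M$ for all generators implies regular.** Let $a,b$ be opposite, $T=\{a,b\}^\perp$, and $X,Y$ generators of $T$. Then $\langle a,X\rangle$ is a generator of $\mathcal S$: if $q\perp a$, $q\perp X$, $q\ne a$, the point of $aq$ collinear with $b$ is in $T\cap X^\perp=X$, so $q\in\langle a,X\rangle$. Likewise $\langle a,Y\rangle$ is a generator.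

Let $p\in(X\cup Y)^\perp$ and write $p=h+w$ with $h\in\langle a,b\rangle$, $w\in\langle T\rangle=H_a\cap H_b$. For $x\in X\cup Y$ we have $p,a,b\in H_x$, so $w\in H_x$. If $w=0$, then $p\in\mathcal S\cap\langle a,b\rangle=\{a,b\}^{\perp\perp}$ by Lemma 5. Let $w\ne0$. By Lemma 4(d), $\{y:w\in H_y\}$ is a subspace; it contains $a$ and $X$, so $w\in\langle a,X\rangle^0=\langle a,X\rangle$. As $w\in H_b$, $X\subseteq H_b$ and $a\notin H_b$, we get $w\in X$. In the same way $w\in Y$. If $h=0$, then $p\in X\cap Y$. Otherwise $p\ne w$ and $p\perp w$, so $\langle p,w\rangle$ is a singular line, and it contains $h$. Thus $h\in\mathcal S\cap\langle a,b\rangle=\{a,b\}^{\perp\perp}$, and $p$ is on the line joining $h$ to the point $w$ of $X\cap Y$. In all cases $p\in\langle(X\cap Y)\cup\{a,b\}^{\perp\perp}\rangle$. The reverse inclusion is clear. This proves part 1 of Theorem C. $\square$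

## 9. Tight embeddings and countable dimension

**Step 1: if some embedding is tight, the reduced one is.** Let $\varepsilon'$ be a tight embedding, spanned by the images of generators $M,M'$, and let $p\in\mathcal S$. Then $\varepsilon'(p)=\langle m+m'\rangle$ with $m\in\varepsilon'(M)$, $m'\in\varepsilon'(M')$. If $m=0$ or $m'=0$, then $p\in M\cup M'$. Otherwise $\langle m\rangle=\varepsilon'(x)$ and $\langle m'\rangle=\varepsilon'(x')$ with $x\in M$, $x'\in M'$. If $x=x'$, then $p=x$. If $x\perp x'$ and $x\ne x'$, then $p$ is on the line $xx'$, because this line is mapped onto a line and $\varepsilon'$ is injective. If $x\not\perp x'$, then $p\in\{x,x'\}^{\perp\perp}$ by (4.1) for $\varepsilon'$, and $p\subseteq\langle x,x'\rangle$ in $V$ by Lemma 5. In all cases $p\subseteq M+M'$ in the reduced embedding, so $V=M+M'$.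

**Step 2: then $M^0=M$.** Let $w\in M^0$, $w=m+m'$ with $m\in M$, $m'\in M'$. Then $m'=w-m\in M^0$. If $m'\ne0$, it is a point of $\mathcal S$ in $H_y$ for all $y\in M$, so collinear with all of $M$. It is also collinear with all of $M'$, being a point of $M'$. So $H_{m'}\supseteq M+M'=V$, contradicting Lemma 4(a). Hence $m'=0$ and $w\in M$. This proves the first sentence of part 2.

**Step 3: hyperbolic systems.** For the converse we repeat the recursion of Section 3 without a form. Let $\dim V\le\aleph_0$, $\mathrm{rk}(\mathcal S)=\infty$, and let $M$ be a generator with $M^0=M$. We look for a second generator $M'$ with $V=M+M'$. A *hyperbolic system* is a finite sequence $(y_i,m_i)_{i<n}$ with $y_i\in M$, $m_i\in\mathcal S$, $y_i\not\perp m_i$, $y_i\perp m_j$ for $i\ne j$, and $m_i\perp m_j$. Put $F=\langle y_i,m_i:i<n\rangle$ and $T_n=\{y_i,m_i:i<n\}^\perp$. Since $y_i\perp y_j$ holds automatically, this copies the pairs of Section 3, with one side kept inside the given $M$.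

**Claim 1.** *$T_n$ is a non-degenerate polar space of infinite rank, $V=F\oplus\langle T_n\rangle$, $\langle T_n\rangle=\bigcap_{i<n}(H_{y_i}\cap H_{m_i})$, and $\langle y^\perp\cap T_n\rangle=H_y\cap\langle T_n\rangle$ for $y\in T_n$.*

This plays the role of $V=F\oplus F^\perp$. For $n=0$ we have $T_0=\mathcal S$, $F=0$, and everything is clear. Assume the claim for $T_n$ and add a pair $(y_n,m_n)$. Then $y_n,m_n$ are opposite points of $T_n$, and $T_{n+1}$ is $\{y_n,m_n\}^\perp$ formed in $T_n$. By (P1) it is a non-degenerate polar space of infinite rank. Lemma 4(c), applied to $T_n$ embedded in $\mathrm{PG}(\langle T_n\rangle)$, gives $\langle T_n\rangle=\langle y_n,m_n\rangle\oplus\langle T_{n+1}\rangle$ and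
$$\langle T_{n+1}\rangle=\langle y_n^\perp\cap T_n\rangle\cap\langle m_n^\perp\cap T_n\rangle=\langle T_n\rangle\cap H_{y_n}\cap H_{m_n},$$
where the last equality is the last assertion for $T_n$. It remains to prove the last assertion for $T_{n+1}$. Let $y\in T_{n+1}$. By Lemma 4(a) for $T_{n+1}$ embedded in $\mathrm{PG}(\langle T_{n+1}\rangle)$, $\langle y^\perp\cap T_{n+1}\rangle$ is a hyperplane of $\langle T_{n+1}\rangle$, and it is contained in $H_y\cap\langle T_{n+1}\rangle$. The latter is a proper subspace of $\langle T_{n+1}\rangle$, since $y$ has an opposite point in $T_{n+1}$, which is not in $H_y$ by Lemma 1. So the two are equal.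

**Claim 2.** *$M=\langle y_i:i<n\rangle+(M\cap\langle T_n\rangle)$, and points of $M\cap\langle T_n\rangle$ belong to $T_n$.*

Let $m\in M$. Since $y_i\notin H_{m_i}$ and $y_j\in H_{m_i}$ for $j\ne i$, we can choose $\alpha_i$ with $m'=m-\sum\alpha_iy_i\in H_{m_i}$ for all $i$. As $m'\in M\subseteq H_{y_i}$ for all $i$, $m'\in\langle T_n\rangle$ by Claim 1. A point of $M\cap\langle T_n\rangle$ is a point of $\mathcal S$ lying in all $H_{y_i}$ and $H_{m_i}$, so by Lemma 1 it is in $T_n$.

**Claim 3.** *Any hyperbolic system can be extended, by at most one pair, so that its span contains a given $v\in V$.*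

Here the hypothesis $M^0=M$ enters. Write $v=u+w$ with $u\in F$, $w\in\langle T_n\rangle$. If $w=0$, nothing is needed.

If $0\neq w\in M$, then $w\in T_n$ by Claim 2. Put $y_n=w$ and choose $m_n\in T_n$ not collinear with $w$.

If $w\notin M=M^0$, there is a point $y\in M$ with $w\notin H_y$. By Claim 2 write $y=\sum\alpha_iy_i+y'$ with $y'\in M\cap\langle T_n\rangle$. By Lemma 4(d), $\{z\in\mathcal S:w\in H_z\}$ is a subspace; it contains all $y_i$, because $w\in\langle T_n\rangle\subseteq H_{y_i}$, and it does not contain $y$. Its points in $M$ form a vector subspace of $M$, so $y'\neq0$ and $w\notin H_{y'}$. Put $y_n=y'$, a point of $T_n$ by Claim 2. By Claim 1, $w\in\langle T_n\rangle$ is not in $\langle y'^\perp\cap T_n\rangle=H_{y'}\cap\langle T_n\rangle$. Lemma 4(b), applied to $T_n$ in $\langle T_n\rangle$, shows that the line $\langle y',w\rangle$ contains a point $m_n\ne y'$ of $T_n$. As $\langle y',m_n\rangle\ni w$ and $w\notin H_{y'}$, we have $m_n\notin H_{y'}$, so $m_n\not\perp y_n$.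

In both cases $y_n\in M$ and $y_n,m_n\in T_n$ are opposite, so the extended system is hyperbolic. Its span contains $F$ and $w$, hence $v$.

**Step 4: the second generator.** Apply Claim 3 successively to the members of a countable basis of $V$. This yields pairs $(y_i,m_i)$ that together span $V$; no limit stage is ever reached, because each basis vector is absorbed at a finite stage. The $m_i$ are pairwise collinear, so by (2.1) they lie in a generator $M'$. The $y_i$ lie in $M$. So $V=M+M'$, and the reduced embedding is tight. This completes part 2. $\square$

**Step 5: part 3.** Let $\mathcal S$ be regular with an embedding of countable dimension. If $\mathrm{rk}(\mathcal S)<\infty$, it admits a tight embedding by fact (i). If $\mathrm{rk}(\mathcal S)=\infty$, the reduced quotient of the given embedding (Section 7) has countable dimension. By part 1 every generator has $M^0=M$, and the converse in part 2 shows that this reduced embedding is tight. $\square$
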